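\title{The discrete Bak--Sneppen model and the threshold contact process}

\begin{abstract}
In the discrete Bak--Sneppen model, $n$ sites on a circle carry values $0$ or $1$; at each step a uniformly chosen zero and its two neighbors are replaced by independent Bernoulli$(p)$ values. We prove that the stationary density of ones converges, as $n\to\infty$, to $1-(1-p)\theta(p)$, where $\theta(p)$ is the survival probability of the one-dimensional threshold contact process with recovery rate $p$ and infection rate $1-p$. Consequently the limit is non-decreasing in $p$, and it equals $1$ above and is less than $1$ below a critical value $p_c$ with $0<p_c\le\frac12$; this proves a conjecture stated by Volkov. We also show that the limit is continuous, that $p_c\ge\frac15$, and that the fraction of zeros concentrates. The proof rests on an exact intertwining of the model with an additive particle system whose dual is the threshold contact process.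
\end{abstract}

\section{The model and the results}\label{sec:intro}

Fix an integer $n\ge3$ and $p\in[0,1]$, and write $q=1-p$. The sites are the points of the circle $\mathbb Z_n=\mathbb Z/n\mathbb Z$, and $N_x=\{x-1,x,x+1\}$. The \emph{discrete Bak--Sneppen model} is the Markov chain $\xi(t)$, $t=0,1,2,\dots$, on $\{0,1\}^{\mathbb Z_n}$ with the following step. Pick a site $i$ uniformly among the sites with value $0$; if there is none, pick $i$ uniformly among all sites. Replace the values at the three sites of $N_i$ by independent Bernoulli$(p)$ variables, and keep all other values.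

For $p\in(0,1)$ the chain is irreducible and aperiodic, so it has a unique stationary distribution $\pi^{(n)}$. For $p=0$ (respectively $p=1$) the all-zeros (all-ones) state is absorbing and is reached from every state, and $\pi^{(n)}$ is the point mass on it. Let $\nu^{(n)}(p)$ be the $\pi^{(n)}$-probability that a given site has value $1$; by rotation invariance it does not depend on the site, and it equals the expected fraction of ones.

For $n=3$ every step resamples all sites, so $\nu^{(3)}(p)=p$. The same value would come out for every $n$ if the site were picked uniformly among all sites, because the product Bernoulli$(p)$ measure would then be stationary. Picking among the zeros works against the zeros. On a large circle, a step from the all-ones state starts an avalanche of zeros, and one expects two regimes: for $p$ close to $1$ the avalanches die out while they are small and the density of ones tends to $1$; for $p$ close to $0$ an avalanche invades the circle and keeps a positive density of zeros for a very long time. The following conjecture from \cite{Volkov} makes this precise.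

\medskip
\noindent\textbf{Conjecture.}
\begin{itemize}
\item[(a)] The limit $\nu(p)=\lim_{n\to\infty}\nu^{(n)}(p)\in[0,1]$ exists.
\item[(b)] The function $\nu$ is non-decreasing on $[0,1]$.
\item[(c)] There is $p_c\in[0,1]$ such that $\nu(p)=1$ for $p>p_c$ and $\nu(p)<1$ for $p<p_c$.
\item[(d)] $0<p_c<1$.
\end{itemize}

Two features stand in the way of a direct argument. The choice of the site is not local, since it involves the total number of zeros. And zeros both create and destroy zeros: a zero at $x$ is exposed to resampling by every zero in $N_x$, so adding zeros to a configuration makes the existing ones more likely to be erased, and the natural coupling of two configurations does not preserve their order.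

We prove the conjecture by identifying the limit. The \emph{threshold contact process} $A_t$ is the continuous-time Markov process on subsets of $\mathbb Z$ in which each $x\in A_t$ is removed at rate $p$, and each $x\notin A_t$ with at least one neighbor in $A_t$ is added at rate $q$. Let $A^0_t$ be the process started from $\{0\}$ and put
\[
\theta_t(p)=\mathbb P(A^0_t\ne\emptyset),\qquad \theta(p)=\lim_{t\to\infty}\theta_t(p)=\mathbb P(A^0\text{ survives}),
\]
where a process \emph{survives} if it is non-empty at all times and \emph{dies} otherwise. Thus $\theta(0)=1$ and $\theta(1)=0$.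

\begin{theorem}\label{thm:main}
For every $p\in[0,1]$,
\[
\lim_{n\to\infty}\nu^{(n)}(p)=\nu(p):=1-(1-p)\theta(p).
\]
Moreover $\theta$ is non-increasing, and $p_c:=\sup\{p:\theta(p)>0\}$ satisfies $0<p_c\le\frac12$. Hence \textup{(a)--(d)} hold.
\end{theorem}

The \emph{basic contact process} on $\mathbb Z$ with parameter $\lambda$ removes each point at rate $1$ and adds a vacant site at rate $\lambda$ times its number of occupied neighbors. Its critical value $\lambda_c$ is the number such that the process started from one point survives with positive probability for $\lambda>\lambda_c$ and with probability zero for $\lambda<\lambda_c$.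

\begin{theorem}\label{thm:more}
\begin{itemize}
\item[(1)] $\theta(p_c)=0$; the function $\nu$ is continuous on $[0,1]$ and strictly increasing on $[0,p_c]$, and $\nu(p)=1$ exactly for $p\in[p_c,1]$.
\item[(2)] $\dfrac1{1+2\lambda_c}\le p_c\le\dfrac1{1+\lambda_c}$. With the bound $\lambda_c\le2$ of \cite{HL} this gives $p_c\ge\frac15$.
\item[(3)] For $p\in(0,1)$, the fraction of zeros under $\pi^{(n)}$ converges in probability to $(1-p)\theta(p)$.
\end{itemize}
\end{theorem}

The formula has a simple reading. Section~\ref{sec:coins} shows that during an avalanche the set of zeros is obtained from an auxiliary random set $\zeta$ by keeping each point independently with probability $q$, and it turns this into an exact expression for $\nu^{(n)}(p)$. The process $\zeta$ is local and monotone, and its dual is the threshold contact process (Section~\ref{sec:graph}); a long-lived $\zeta$ therefore has density $\theta$, and the zeros have density $q\theta$. The upper bound on the density of zeros follows from the independence of distant sites (Section~\ref{sec:upper}). The lower bound needs the fact that, when $\theta(p)>0$, the process $\zeta$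 on the circle forgets its initial state much faster than it dies (Section~\ref{sec:lower}). We derive this from a positive speed of the edge of the process on $\mathbb Z$ (Sections~\ref{sec:block} and~\ref{sec:speed}) together with the fact that in one dimension paths cannot jump over each other (Section~\ref{sec:circle}). Sections~\ref{sec:proof1} and~\ref{sec:proof2} collect the pieces.

For $p=0$ and $p=1$ the limit in Theorem~\ref{thm:main} holds because $\nu^{(n)}(0)=0$ and $\nu^{(n)}(1)=1$. \emph{From now on $p\in(0,1)$ unless stated otherwise.} We write $I_m=[-m,m]\cap\mathbb Z$; intervals of sites are always intervals of integers; $\mathrm{Poi}(\mu)$ denotes a Poisson variable with mean $\mu$.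

\section{Hidden coins and an exact formula}\label{sec:coins}

Let $\eta(t)\subset\mathbb Z_n$ be the set of zeros of $\xi(t)$ and let $\rho_n=1-\nu^{(n)}(p)$ be the stationary density of zeros. The \emph{$q$-thinning} of a set $\zeta$ is the random subset that keeps each point independently with probability $q$. We write $\Lambda(\zeta,\cdot)$ for its law and $\Lambda f(\zeta)$ for the expectation of $f$ under this law.

Passing to continuous time removes the non-locality. Let $\tilde\eta_s$ be the chain on subsets of $\mathbb Z_n$ in which each point $x$ of the current set rings at rate $1$, and at a ring the part of the set inside $N_x$ is replaced by a fresh $q$-thinning of $N_x$; the empty set is absorbing. Its generator is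
\[
\mathcal Lf(\eta)=\sum_{x\in\eta}\big(R_xf(\eta)-f(\eta)\big),\qquad R_xf(\eta)=\mathbb E\,f\big((\eta\setminus N_x)\cup\chi_x\big),\quad \chi_x\sim\Lambda(N_x,\cdot).
\]

Deferring decisions removes the lack of monotonicity. Give every site a clock of rate $1$, and imagine an observer who looks at the value of a site only when its clock rings. Resampled values are coins placed face down. Let $\zeta$ be the set of sites with a face-down coin, all other sites being known to have value $1$. When the clock of $x\in\zeta$ rings, the coin is turned. With probability $p$ it shows a one: nothing happens in the model, and $x$ leaves $\zeta$. With probability $q$ it shows a zero: the model resamples $N_x$, and new face-down coins are placed on all of $N_x$. The observer never needs to know which coins were overwritten. So $\zeta$ should be a Markov chain with generator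
\[
\mathcal Gg(\zeta)=\sum_{x\in\zeta}\Big(p\,\big[g(\zeta\setminus\{x\})-g(\zeta)\big]+q\,\big[g(\zeta\cup N_x)-g(\zeta)\big]\Big),
\]
and the set of zeros should be a $q$-thinning of $\zeta$ at all times. In $\zeta$, additional points only create points. The next lemma is the algebraic form of this picture.

\begin{lemma}[Intertwining]\label{lem:intertwine}
$\Lambda\mathcal L=\mathcal G\Lambda$, and hence $\Lambda e^{s\mathcal L}=e^{s\mathcal G}\Lambda$ for all $s\ge0$.
\end{lemma}

\begin{proof}
Fix $f$ and $\zeta$, let $\eta\sim\Lambda(\zeta,\cdot)$ and $x\in\zeta$. Since $x\in N_x$, the variable $R_xf(\eta)$ is a function of $\eta\setminus N_x$ and is independent of the event $\{x\in\eta\}$. The union of $\eta\setminus N_x$ with an independent thinning of $N_x$ is a thinning of $\zeta\cup N_x$. Therefore $\mathbb E[\mathbf 1_{x\in\eta}R_xf(\eta)]=q\,\Lambda f(\zeta\cup N_x)$. Given $x\notin\eta$, the set $\eta$ is a thinning of $\zeta\setminus\{x\}$, so $\mathbb E[\mathbf 1_{x\in\eta}f(\eta)]=\Lambda f(\zeta)-p\,\Lambda f(\zeta\setminus\{x\})$. Subtracting, summing over $x\in\zeta$ and using $p+q=1$ gives $\Lambda\mathcal Lf(\zeta)=\mathcal G\Lambda f(\zeta)$.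 By induction $\Lambda\mathcal L^k=\mathcal G^k\Lambda$; sum the exponential series.
\end{proof}

Let $\zeta_s$ be the chain with generator $\mathcal G$ on $\mathbb Z_n$ started from $N_0$, and put
\[
\tau=\tau_n=\inf\{s:\zeta_s=\emptyset\},\qquad M_k=\mathbb E\int_0^\infty|\zeta_s|^k\,ds\quad(k=1,2).
\]
Since $p>0$, the empty set is reached from every state of this finite chain, so $\mathbb E\tau$, $M_1$ and $M_2$ are finite.

\begin{proposition}\label{prop:formula}
For every rotation-invariant function $f$ of the set of zeros,
\begin{equation}\label{eq:pi}
\pi^{(n)}(f)=\frac{f(\emptyset)+\mathbb E\int_0^\infty\Lambda\big(|\cdot|\,f\big)(\zeta_s)\,ds}{1+qM_1}.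
\end{equation}
In particular $\pi^{(n)}(\eta=\emptyset)=1/(1+qM_1)$ and
\begin{equation}\label{eq:rho}
\rho_n=\frac{q\,(qM_2+pM_1)}{n\,(1+qM_1)}.
\end{equation}
\end{proposition}

\begin{proof}
Start the discrete chain from $\eta(0)=\emptyset$ and let $\sigma\ge1$ be its first return time to $\emptyset$. The cycle formula for the stationary distribution of a finite irreducible chain states that $\pi^{(n)}(f)=\mathbb E\sum_{t=0}^{\sigma-1}f(\eta(t))\,/\,\mathbb E\sigma$. The first step gives $\eta(1)\sim\Lambda(N_i,\cdot)$ with $i$ uniform, and by rotation invariance we may take $i=0$. Start $\tilde\eta$ from $\Lambda(N_0,\cdot)$. In a state $\eta\neq\emptyset$ the next ring comes after an exponential time with mean $1/|\eta|$, at a uniform point of $\eta$. Hence the states of $\tilde\eta$ seen just before the successive rings have the law of $\eta(1),\dots,\eta(\sigma-1)$, and the expected time that $\tilde\eta$ spends in $\eta$ is $1/|\eta|$ times the expected number of visits of the discrete chain. With Lemma~\ref{lem:intertwine},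
\[
\mathbb E\sum_{t=1}^{\sigma-1}f(\eta(t))=\mathbb E\int_0^\infty|\tilde\eta_s|\,f(\tilde\eta_s)\,ds=\mathbb E\int_0^\infty\Lambda\big(|\cdot|\,f\big)(\zeta_s)\,ds .
\]
The size of a thinning of $\zeta$ is Binomial$(|\zeta|,q)$, with mean $q|\zeta|$ and second moment $q^2|\zeta|^2+pq|\zeta|$. Taking $f=1$ gives $\mathbb E\sigma=1+qM_1$ and thus \eqref{eq:pi}; taking $f=|\cdot|/n$ in \eqref{eq:pi} gives \eqref{eq:rho}.
\end{proof}

\paragraph{The case $n=3$ by hand.} Here $N_x=\mathbb Z_3$, so a coin that shows a zero resets $\zeta$ to $\mathbb Z_3$. The evolution of $\zeta$ splits into rounds that begin at size $3$. Each round has a ring at size $3$, with probability $p$ a ring at size $2$, with probability $p^2$ a ring at size $1$, and with probability $p^3$ it ends in $\emptyset$; the expected number of rounds is $p^{-3}$. Rings occur at rate $|\zeta|$, so $M_k$ is the expected sum of $|\zeta|^{k-1}$ over the rings: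
\[
M_1=\frac{1+p+p^2}{p^3},\qquad M_2=\frac{3+2p+p^2}{p^3}.
\]
Then $1+qM_1=1+(1-p^3)/p^3=p^{-3}$, and
\[
p^3(qM_2+pM_1)=(3-p-p^2-p^3)+(p+p^2+p^3)=3 .
\]
Proposition~\ref{prop:formula} gives $\pi^{(3)}(\eta=\emptyset)=p^3$ and $\rho_3=q$, as it must.

\medskip
When $M_1$ is large, \eqref{eq:rho} reads $\rho_n\approx q\,M_2/(nM_1)$: the density of zeros is $q$ times the average of $|\zeta|/n$ over the lifetime of $\zeta$, weighted by $|\zeta|$. The weight is the price of the time change, since the discrete chain makes more steps per unit of continuous time when there are more zeros. We must show that this weighted average tends to $\theta$.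

\section{The graphical representation}\label{sec:graph}

We build $\zeta$ and $A$ from the same random marks. At each site of $\mathbb Z$ or $\mathbb Z_n$ place two independent Poisson processes on the time axis: \emph{death marks} at rate $p$ and \emph{birth marks} at rate $q$. Almost surely no two marks are simultaneous. Let $\mathcal F_t$ be generated by the marks up to time $t$. After a stopping time, the marks form a fresh copy of the field, independent of the past; we refer to this as the strong Markov property.

A \emph{path} on $[s,t]$ is a right-continuous step function $\gamma$ with finitely many jumps, each to a nearest neighbor, such that there is no death mark at $(\gamma(u),u)$ for $u\in(s,t]$. It is a \emph{$\zeta$-path} if every jump occurs at a birth mark at the departure site, and an \emph{$A$-path} if every jump occurs at a birth mark at the arrival site. For $X\in\{\zeta,A\}$, let $X^{B,s}_t$ be the set of endpoints at time $t$ of $X$-paths started from $B$ at time $s$. We write $X^B_t=X^{B,0}_t$ and $X^x$ for $X^{\{x\}}$, and $X^{B,s}_t[W]$ when only paths that stay inside the set of sites $W$ are allowed; the latter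 depends only on the marks at sites of $W$.

A death mark at $x$ removes $x$ from either process. A birth mark at $x$ adds $N_x$ to $\zeta$ if $x\in\zeta$, and adds $x$ to $A$ if a neighbor of $x$ is in $A$. So $A$ is the threshold contact process and $\zeta$ has generator $\mathcal G$; the process $\zeta_s$ of Section~\ref{sec:coins} is $\zeta^{N_0}_s$. The definition by paths shows that both processes are \emph{additive}, $X^{\cup B_i}_t=\bigcup X^{B_i}_t$, hence monotone in the initial set; that $X^{B,s}_u=X^{B',t}_u$ with $B'=X^{B,s}_t$ for $s\le t\le u$; and that they increase when a birth mark is added and decrease when a death mark is added.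

For the circle we also use the \emph{cover}: the line $\mathbb Z$ with each mark of $\mathbb Z_n$ repeated at all sites of its residue class. Simultaneous marks on the cover are of the same type and differ by multiples of $n$. Paths on the cover project to paths on $\mathbb Z_n$, and since $n\ge3$ the two neighbors of a site are distinct, so each path on $\mathbb Z_n$ lifts to a path on the cover ending at any prescribed lift of its endpoint. We write $\mathbb P_n$ when we want to stress that a process lives on $\mathbb Z_n$.

\paragraph{Duality.} Fix $t$. The reflection $u\mapsto t-u$ preserves the law of the marks in $[0,t]$, and it exchanges departure and arrival sites, so it turns $\zeta$-paths into $A$-paths (redefine the reversed path at its jump times; no death mark occurs at these times, and almost surely no mark occurs at time $0$ or $t$). Hence, on $\mathbb Z$ and on $\mathbb Z_n$, for all sets $B,C$,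
\begin{equation}\label{eq:dual}
\mathbb P(\zeta^B_t\cap C\ne\emptyset)=\mathbb P(A^C_t\cap B\ne\emptyset).
\end{equation}
With $B$ the whole space and $C=\{x\}$: the density of $\zeta$ started from all sites is the probability that $A^x$ is alive. This is how $\theta$ enters.

\begin{lemma}[Crossing]\label{lem:cross}
Let $\gamma_1,\gamma_2$ be $X$-paths of the same type on $[s,t]$, on $\mathbb Z$ or on the cover, with $\gamma_1(s)<\gamma_2(s)$ and $\gamma_1(t)\ge\gamma_2(t)$. Then $\gamma_1(u)=\gamma_2(u)$ for some $u\in(s,t]$, and following one path up to time $u$ and the other afterwards gives an $X$-path.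
\end{lemma}

\begin{proof}
Let $u$ be the first time with $\gamma_1(u)\ge\gamma_2(u)$. Each path moves by at most one step at time $u$, so $\gamma_1(u)>\gamma_2(u)$ is possible only if the paths are at sites $x$ and $x+1$ just before $u$ and exchange places. For either type this requires birth marks at both $x$ and $x+1$ at time $u$, and simultaneous marks are never adjacent. The concatenated path avoids death marks and each of its jumps is a jump of $\gamma_1$ or $\gamma_2$.
\end{proof}

\begin{lemma}[Growth and locality]\label{lem:growth}
Let $p\in[0,1]$. On $\mathbb Z$ and on $\mathbb Z_n$, the number of sites visited by $A^x$ up to time $t$ is stochastically at most $1+\mathrm{Poi}(2qt)$, and the number visited by $\zeta^{N_0}$ is stochastically at most $3+\mathrm{Poi}(2qt)$. Up to and including the time when $A^x$ first contains a site at distance $K+1$ from $x$, it is determined by the marks at sites within distance $K+1$ of $x$, and it has the same law on $\mathbb Z$ and on $\mathbb Z_n$ if $n\ge2K+3$.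
\end{lemma}

\begin{proof}
Paths move by single steps, so the visited set is an interval (an arc). It can grow only at a birth mark at one of the two sites adjacent to it (for $A$) or at one of its two end sites (for $\zeta^{N_0}$), and then it gains one site. The last statement holds because a set within distance $K$ of $x$ is changed only by marks within distance $K+1$, and these $2K+3$ sites are distinct on $\mathbb Z_n$.
\end{proof}

\begin{lemma}[Filling]\label{lem:fill}
Let $p\in[0,1)$, let $J$ be an interval (an arc) of $d$ sites, and $c(d)=e^{-2pd}(1-e^{-q/d})^{d^2}>0$.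
\begin{itemize}
\item[(a)] For each time $s$ there is an event $\mathrm{Fill}(J,s)$ of probability $c(d)$, determined by the marks in $J\times(s,s+2]$, on which $X^{x,s}_t[J]=J$ for all $x\in J$, $t\in[s+1,s+2]$ and $X\in\{\zeta,A\}$.
\item[(b)] On $\mathbb Z$, for integers $m\ge0$, $s\ge1$, the probability that $A^0$ contains a translate of $I_m$ at some integer time $\le s$ is at least $\theta-(1-c(2m+1))^s$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Cut $(s,s+1]$ into $d$ slots of length $1/d$, and require that no site of $J$ has a death mark in $(s,s+2]$ and that every site of $J$ has a birth mark in every slot. The occupied set is then an interval that never shrinks and, until it equals $J$, gains a site in every slot.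

(b) If $A^0_i\ne\emptyset$, let $x$ be its leftmost point. The event $\mathrm{Fill}(x+I_m,i)$ has conditional probability $c(2m+1)$ given $\mathcal F_i$ and implies $x+I_m\subset A^0_{i+1}$. Using this for $i=0,\dots,s-1$, the probability of being alive at time $s$ without having contained a translate of $I_m$ at the times $1,\dots,s$ is at most $(1-c(2m+1))^s$, and $\theta_s\ge\theta$.
\end{proof}

On $\mathbb Z$, the \emph{runner} of type $X$ started from $y$ at time $s$ is the function $R$ with $R(s)=y$ that ignores death marks and jumps from $z$ to $z+1$ at each birth mark at $z$ (for $X=\zeta$) or at $z+1$ (for $X=A$).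

\begin{lemma}[Edges]\label{lem:edge}
Work on $\mathbb Z$.
\begin{itemize}
\item[(a)] The jumps of a runner form a Poisson process of rate $q$, and an $X$-path with $\gamma(u)\le R(u)$ at some time $u$ satisfies $\gamma\le R$ at all later times.
\item[(b)] Let $B$ be infinite and bounded above. Almost surely the right edge $\sup X^B_t$ is finite for all $t$ and bounded below on bounded time intervals. It jumps up only by $1$ and down by at least $1$, and the times of up-jumps and of down-jumps form Poisson processes of rates $q$ and $p$.
\end{itemize}
\end{lemma}

\begin{proof}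
(a) The first statement is the strong Markov property. A path can pass $R$ only by jumping from $R$ to $R+1$, and the mark that permits this jump also moves $R$.

(b) For each integer $t$, almost surely some site of $B$ has no death mark in $[0,t]$; it bounds the edge from below on $[0,t]$. The runner started from $\sup B$ bounds it from above. If the edge is at $y$, a site above $y$ becomes occupied only at a birth mark at $y$ (for $\zeta$) or $y+1$ (for $A$), and then the edge moves to $y+1$; the site $y$ becomes vacant only at a death mark at $y$. By the strong Markov property the waiting times between such marks are independent exponentials of rate $1$, and each is a birth mark with probability $q$ independently.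
\end{proof}

Call a function of the marks \emph{increasing} if it does not decrease when a birth mark is added or a death mark is deleted, and \emph{decreasing} if its negative is increasing.

\begin{lemma}[Positive correlations]\label{lem:fkg}
If $f,g$ are bounded functions of the marks in a bounded space--time box, both increasing or both decreasing, then $\mathbb E[fg]\ge\mathbb E[f]\,\mathbb E[g]$.
\end{lemma}

\begin{proof}
Replacing $(f,g)$ by $(-f,-g)$ if necessary, let both be increasing. Harris' inequality states that two bounded functions of independent real variables, both non-decreasing in each variable, have non-negative covariance. Let $\mathcal D_j$ be generated by the numbers of marks of each type at each site in each dyadic time cell of generation $j$. These counts are independent, and given them the marks are independent and uniform in their cells. Raising one count by $1$ amounts to adding one uniform mark, so $f_j=\mathbb E[f\mid\mathcal D_j]$ and $g_j=\mathbb E[g\mid\mathcal D_j]$ are non-decreasing functions of the birth counts and of the negatives of the death counts. Hence $\mathbb E[f_jg_j]\ge\mathbb E[f]\,\mathbb E[g]$.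 The $\sigma$-fields $\mathcal D_j$ increase to the one generated by the marks in the box, so $f_j\to f$ and $g_j\to g$ almost surely and boundedly.
\end{proof}

\begin{lemma}[Dependence on $p$]\label{lem:p}
Let $p$ range over $[0,1]$ and work on $\mathbb Z$. For each $B$, the probabilities that $A^B$ is alive at time $t$ and that it survives are non-increasing in $p$. The probability of an event determined by the marks in a bounded space--time box, or by $(A^0_u)_{u\le t}$, is continuous in $p$.
\end{lemma}

\begin{proof}
Place marks at rate $1$ at each site and give them independent uniform labels in $[0,1]$; declare a mark a death mark if its label is below $p$ and a birth mark otherwise. Raising $p$ turns birth marks into death marks, which proves monotonicity. The fields for $p$ and $p'$ differ in a box of $d$ sites and duration $t$ with probability at most $dt\,|p-p'|$. If $E$ is determined by $(A^0_u)_{u\le t}$, then by Lemma~\ref{lem:growth} the intersection of $E$ with the event that $A^0$ stays in $I_K$ up to time $t$ is determined by the marks in $I_{K+1}\times[0,t]$, and its probability differs from that of $E$ by at most $\mathbb P(\mathrm{Poi}(2t)>K)$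 for all $p$. A uniform limit of continuous functions is continuous.
\end{proof}

\section{The upper bound}\label{sec:upper}

We must bound $M_2$ by about $\theta nM_1$, that is, show that given $x\in\zeta_t$, a typical other site $y$ lies in $\zeta_t$ with probability at most about $\theta$. A necessary condition for $y\in\zeta_t$ is that some path reaches $(y,t)$ from time $t-T$. This condition has probability about $\theta_T$, and it is almost a local event, hence almost independent of what happens near $x$. The error terms must be proportional to $\mathbb E|\zeta|$, since they are integrated over the whole lifetime.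

\begin{proposition}\label{prop:upper}
For every $p\in(0,1)$,
\begin{equation}\label{eq:M2}
\limsup_{n\to\infty}\frac{M_2}{n(1+qM_1)}\le\frac\theta q,
\end{equation}
and $\limsup_n\rho_n\le q\theta$.
\end{proposition}

\begin{proof}
Fix $T>0$ and an integer $K\ge0$, and let $n\ge2K+3$, $t\ge T$. For $x\in\mathbb Z_n$ and $0\le u\le T$ let $\hat A^x_u$ be the set of sites $z$ from which a $\zeta$-path leads from $(z,t-u)$ to $(x,t)$. By time reversal $(\hat A^x_u)_{u\le T}$ has the law of $(A^x_u)_{u\le T}$; it is independent of $\mathcal F_{t-T}$, and $x\in\zeta_t$ if and only if $\hat A^x_T\cap\zeta_{t-T}\ne\emptyset$. Let $E_x$ be the event that $\hat A^x_u$ contains a site at distance $K+1$ from $x$ for some $u\le T$, and let $F_x=E_x\cup\{\hat A^x_T\ne\emptyset\}$. Let $Q_x$ be the box of sites within distance $K+1$ of $x$ and times in $(t-T,t]$. By Lemma~\ref{lem:growth}, $F_x$ is determined by the marks in $Q_x$, the event $\{x\in\zeta_t\}\setminus E_x$ is determined by $\zeta_{t-T}$ and the marks in $Q_x$, and $\mathbb P(F_x\setminus E_x)\le\theta_T$. On $E_x$ at least $K+2$ sites are visited, so with $Y=\mathrm{Poi}(2qT)$,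
\[
\mathbb P(E_x)\le e_K:=\mathbb P(Y>K),\qquad \mathbb E\big[|\hat A^x_T|;E_x\big]\le w_K:=\mathbb E\big[(1+Y);Y>K\big].
\]
If $x,y$ are at distance at least $2K+3$, the boxes $Q_x,Q_y$ are disjoint. Since $y\in\zeta_t$ implies $F_y$,
\[
\mathbb P(x,y\in\zeta_t)\le\mathbb P(x\in\zeta_t,E_x)+\mathbb P(x\in\zeta_t)\,(\theta_T+e_K).
\]
For the first term, independence of $\zeta_{t-T}$ and $\hat A^x$ and rotation invariance give
\[
\sum_x\mathbb P(x\in\zeta_t,E_x)\le\sum_z\mathbb P(z\in\zeta_{t-T})\sum_x\mathbb P(z\in\hat A^x_T,E_x)=\mathbb E|\zeta_{t-T}|\;\mathbb E\big[|\hat A^0_T|;E_0\big]\le w_K\,\mathbb E|\zeta_{t-T}|.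
\]
Each $x$ has at most $4K+5$ sites within distance $2K+2$, so summing over all pairs,
\[
\mathbb E|\zeta_t|^2\le(4K+5)\,\mathbb E|\zeta_t|+n\,w_K\,\mathbb E|\zeta_{t-T}|+n\,(\theta_T+e_K)\,\mathbb E|\zeta_t| .
\]
Integrate over $t\ge T$, and use Lemma~\ref{lem:growth} for $t<T$:
\[
M_2\le C_T+(4K+5)M_1+n\,(w_K+\theta_T+e_K)\,M_1,\qquad C_T=\int_0^T\mathbb E\big(3+\mathrm{Poi}(2qt)\big)^2dt .
\]
Divide by $n(1+qM_1)$, use $M_1/(1+qM_1)\le1/q$, and let $n\to\infty$, then $K\to\infty$, then $T\to\infty$. This proves \eqref{eq:M2}. The other term in \eqref{eq:rho} is $pqM_1/(n(1+qM_1))\le p/n$.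
\end{proof}

\section{The lower bound: reduction to three estimates}\label{sec:lower}

If $\theta(p)=0$, Proposition~\ref{prop:upper} already gives the limit. If $\theta(p)>0$, we want to show that during most of its lifetime $\zeta$ coincides with a process started from the full circle some time ago, whose density we know by duality. This calls for a time scale $D_n$ that is long enough for $\zeta$ to forget its initial state and short compared with its lifetime and with that of $A$.

\begin{proposition}\label{prop:three}
If $\theta(p)>0$, there are $D_n\to\infty$ such that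
\begin{itemize}
\item[(i)] $\kappa_n:=\max_{B\ne\emptyset}\mathbb P_n\big(\zeta^B_{D_n}\notin\{\emptyset,\zeta^{\mathbb Z_n}_{D_n}\}\big)\to0$;
\item[(ii)] $\mathbb E\tau_n/D_n\to\infty$;
\item[(iii)] $\liminf_n\vartheta_n\ge\theta$, where $\vartheta_n=\mathbb P_n(A^0_{D_n}\ne\emptyset)$.
\end{itemize}
\end{proposition}

The proof occupies Sections~\ref{sec:block}--\ref{sec:circle}. Here is how the proposition is used.

\begin{proposition}\label{prop:lower}
If $\theta(p)>0$, then $\mathbb E\tau_n\to\infty$,
\begin{equation}\label{eq:M1}
\liminf_{n\to\infty}\frac{M_1}{n\,\mathbb E\tau_n}\ge\theta,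
\end{equation}
and $\liminf_n\rho_n\ge q\theta$.
\end{proposition}

\begin{proof}
Write $D=D_n$; the first claim follows from (ii). By \eqref{eq:dual}, $\mathbb E|\zeta^{\mathbb Z_n}_D|=n\vartheta_n$. At time $s+D$ the set $\zeta_{s+D}$ equals $\zeta^{\mathbb Z_n,s}_{s+D}$, or is empty, or is neither, and in the last two cases it has at most $n$ points fewer than $\zeta^{\mathbb Z_n,s}_{s+D}$. Conditioning on $\mathcal F_s$ on the event $\{\tau>s\}$ gives
\[
\mathbb E|\zeta_{s+D}|\ge n(\vartheta_n-\kappa_n)\,\mathbb P(\tau>s)-n\,\mathbb P(s<\tau\le s+D).
\]
Integrate over $s\ge0$. Since $\int_0^\infty\mathbb P(s<\tau\le s+D)\,ds=\mathbb E\min(\tau,D)\le D$, we obtain $M_1\ge n(\vartheta_n-\kappa_n)\mathbb E\tau-nD$, and (i)--(iii) give \eqref{eq:M1}. The Cauchy--Schwarz inequality on the time interval $[0,\tau)$ gives $M_1^2\le M_2\,\mathbb E\tau$, so by \eqref{eq:rho}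
\[
\rho_n\ge\frac{q^2M_2}{n(1+qM_1)}\ge q\cdot\frac{M_1}{n\,\mathbb E\tau}\cdot\frac{qM_1}{1+qM_1},
\]
and the last factor tends to $1$ because $M_1\ge\mathbb E\tau\to\infty$.
\end{proof}

\section{A block construction}\label{sec:block}

The hypothesis $\theta(p)>0$ says nothing about how fast the process spreads, whereas Proposition~\ref{prop:three} needs paths that cross the circle with high probability. The link is a comparison with oriented percolation. This section shows that two conditions on a bounded space--time box force survival with linear spread; the next section shows that survival implies the two conditions. Everything here concerns $A$ on $\mathbb Z$.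

Let $\gamma=32^{-324}$ and $\varepsilon_0=\gamma/22$. For integers $L\ge m\ge0$ and $h\ge1$ put $w=L+m+1$, $W=[-2w,2w]$, $S=6h$. We say that $(m,L,h)$ satisfies $H(\varepsilon)$ if each of the following events has probability at least $1-\varepsilon$:
\begin{itemize}
\item[(U)] there is $y\in[0,L]$ with $y+I_m\subset A^{I_m}_h[W]$;
\item[(R)] there is an integer $t\in[1,h]$ with $w+I_m\subset A^{I_m}_t[W]$.
\end{itemize}
So an occupied copy of $I_m$ can reproduce itself a fixed time later at an uncontrolled but bounded displacement, and a fixed distance to the right after an uncontrolled but bounded time. Combining the two moves steers a copy into a prescribed space--time target.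

\begin{lemma}\label{lem:block}
If $(m,L,h)$ satisfies $H(\varepsilon_0)$, then with probability at least $\frac12$ the process $A^{I_m}$ survives and for every $k\ge1$ there is an integer $s\in[kS,kS+h]$ with $\sup A^{I_m}_s\ge(2k-1)w$.
\end{lemma}

\begin{proof}
\emph{Moves.} Let $x\in\mathbb Z$, let $s\ge0$ be an integer, and consider $A^{x+I_m,s}[x+W]$. A \emph{right-move} from $(x,s)$ succeeds if this process contains $x+w+I_m$ at an integer time in $[s+1,s+h]$, and it ends at $(x+w,s')$ with $s'$ the first such time. An \emph{up-move to the right (left)} succeeds if at time $s+h$ the process contains $x+y+I_m$ for some $y\in[0,L]$ ($y\in[-L,0]$), and it ends at $(x+y,s+h)$ with $|y|$ minimal. A move uses only the marks in $(x+W)\times(s,s+h]$, and its end time is a stopping time. If $s$ is an integer stopping time and $x$ is $\mathcal F_s$-measurable, the move fails with conditional probability at most $\varepsilon_0$ given $\mathcal F_s$, by (U), (R) and reflection symmetry. If $x+I_m\subset A^{I_m}_s$ and the move ends at $(x',s')$, then $x'+I_m\subset A^{I_m}_{s'}$.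

\emph{Blocks and tests.} Blocks are the pairs $z=(j,k)$ of integers with $k\ge0$ and $j+k$ even; $k$ is the level, and $(j\pm1,k+1)$ are the children of $z$. Put $c_z=w(3k+j)$. The term $3k$ makes both children lie to the right of the parent, $c_{z'}-c_z\in\{2w,4w\}$, so that every branch advances linearly. A \emph{start} for $z$ is a point $(x,s)$ with $|x-c_z|\le w$ and $s\in[kS,kS+h]$ an integer. The \emph{test} of $z$ from a start $(x,s)$ attempts, for each child $z'$, the following sequence of moves, each from the end of the previous one. First make $r$ right-moves, where $r\in\{1,\dots,5\}$ is an integer nearest to $(c_{z'}-x)/w\in[1,5]$ (the smaller one in case of a tie). They end within $w/2$ of $c_{z'}$ at a time $\le kS+h+5h=(k+1)S$. Then, as long as the time is less than $(k+1)S$, make an up-move, to the right if the current position is $\le c_{z'}$ and to the left otherwise. Since $L<w$, the position stays within $w$ of $c_{z'}$; at most $S/h=6$ up-moves are made; and the final time lies in $[(k+1)S,(k+1)S+h)$. So if all moves towards $z'$ succeed, the endpoint is a start for $z'$, and we say that $z'$ \emph{receives} it. The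 test \emph{fails} if some move towards either child fails. There are at most $2(5+6)=22$ moves, so the conditional failure probability given $\mathcal F_s$ is at most $22\varepsilon_0=\gamma$. All moves begin at positions in $[c_z-w,c_z+5w]$, so the outcome is a function of the start and of the marks in $C_z\times(s,e_z]$, where $C_z=[c_z-3w,c_z+7w]$ and $e_z=(k+1)S+h$.

The block $(0,0)$ is \emph{occupied}, with start $(0,0)$. Recursively, a block $z$ is occupied if it receives a start from the test of an occupied parent; its own start is the earliest one received (in case of a tie, the one from the left parent), at time $s_z$, and $s_z=\infty$ if $z$ is not occupied. Whether $z$ receives a start at time $u$ depends only on the moves towards $z$, not on the rest of the parent's test, so $s_z$ is a stopping time. By induction, the start $(x,s)$ of an occupied block satisfies $x+I_m\subset A^{I_m}_s$. Call $z$ \emph{bad} if it is occupied and its test fails.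

\emph{Bad blocks are rare.} Call two blocks \emph{close} if their levels differ by at most $1$ and their first coordinates by at most $13$. A block is close to at most $3\cdot27=81$ blocks, itself included. We claim that
\begin{equation}\label{eq:bad}
\mathbb P(z_1,\dots,z_I\text{ are all bad})\le\gamma^I\quad\text{if no two of the }z_i\text{ are close.}
\end{equation}
The events are not independent, because whether and where a test starts depends on earlier tests; we therefore follow them in time. For integers $u\ge0$ let $Y_i(u)=\gamma$ if $s_{z_i}>u$ and $Y_i(u)=\mathbb P(\text{test of }z_i\text{ fails}\mid\mathcal F_u)$ if $s_{z_i}\le u$, and let $\Pi_u=\prod_iY_i(u)$. Condition on $\mathcal F_u$. If $s_{z_i}>u$, then $Y_i(u+1)\le\gamma=Y_i(u)$, whether or not the test starts at time $u+1$. If $s_{z_i}\le u$ and $u\ge e_{z_i}$, then $Y_i(u+1)=Y_i(u)$. If $s_{z_i}\le u<e_{z_i}$, call $i$ active; then $Y_i(u+1)$ is a function of the marks in $C_{z_i}\times(u,u+1]$ with conditional mean $Y_i(u)$. If $i\ne i'$ are active with levels $k\le k'$, then $k'S\le u<(k+1)S+h<(k+2)S$, so $k'\le k+1$; as the blocks are not close, $|c_{z_i}-c_{z_{i'}}|\ge(14-3)w>10w$,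 and the columns $C_{z_i}$, $C_{z_{i'}}$ are disjoint. The active factors are thus conditionally independent, and $\mathbb E[\Pi_{u+1}\mid\mathcal F_u]\le\Pi_u$. Also $\Pi_0\le\gamma^I$. For $u=\max_ie_{z_i}$ we have $\Pi_u=1$ on the event in \eqref{eq:bad}, whose probability is therefore at most $\mathbb E\Pi_u\le\gamma^I$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8]
\foreach \j/\k in {0/0,1/1,-1/1,0/2,2/2}
  \filldraw[fill=gray!20,draw=gray] (\j,\k-1)--(\j+1,\k)--(\j,\k+1)--(\j-1,\k)--cycle;
\draw[->] (0,-1)--(1,0); \draw[->] (1,0)--(2,1); \draw[->] (2,1)--(3,2);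
\draw[->,ultra thick] (3,2)--(2,3); \draw[->,ultra thick] (2,3)--(1,2);
\draw[->,ultra thick] (1,2)--(0,3); \draw[->,ultra thick] (0,3)--(-1,2);
\draw[->,ultra thick] (-1,2)--(-2,1);
\draw[->] (-2,1)--(-1,0); \draw[->] (-1,0)--(0,-1);
\node at (0,0) {\small $(0,0)$}; \node at (1,1) {\small $(1,1)$};
\node at (-1,1) {\small bad}; \node at (0,2) {\small bad}; \node at (2,2) {\small bad};
\node[below] at (0,-1) {\small $(0,-1)$};
\end{tikzpicture}
\caption{The diamonds of a finite wet set and a closed walk along boundary sides from $(0,-1)$. Half of the steps go left (bold); each of them is an upper side of a wet block with a child that is not wet, so that block is bad.}\label{fig:contour}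
\end{figure}

\emph{Contours.} Define the \emph{wet} set $\mathcal W$ recursively: $(0,0)$ is wet, and a block is wet if it has a wet parent that is not bad. Wet blocks are occupied: an occupied parent that is not bad has a successful test, which sends a start to both children. Suppose that $\mathcal W$ is finite. The diamonds $z+\{(a,b):|a|+|b|\le1\}$, for $z=(j,k)\in\mathbb Z^2$ with $j+k$ even, tile the plane, and the two upper sides of the diamond of $z$ are shared with the diamonds of its children. Orient the four sides of each wet diamond counterclockwise; upper sides become steps $(-1,\pm1)$ and lower sides steps $(+1,\pm1)$. A side between two wet diamonds receives both orientations; delete it. The remaining \emph{boundary sides} have a wet diamond on the left and a non-wet one on the right, and at each vertex as many of them arrive as leave, since this holds for each diamond and survives the deletions. The side from $(0,-1)$ to $(1,0)$ is a boundary side, because $(1,-1)$ is not a block. Start along it and keep following unused boundary sides; at a vertex other than $(0,-1)$ an unused one always leaves, so the walk returns to $(0,-1)$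 after some number $\ell$ of steps (Figure~\ref{fig:contour}). As the walk is closed, $\ell/2$ of its steps go left. Each of these is an upper side of a wet block with a non-wet child, and such a block is bad. A block has two upper sides, so the walk determines at least $\ell/4$ distinct bad blocks, and a greedy choice finds among them at least $\ell/(4\cdot81)=\ell/324$ of which no two are close. There are at most $4^\ell$ walks of length $\ell$, so by \eqref{eq:bad}
\[
\mathbb P(|\mathcal W|<\infty)\le\sum_{\ell\ge1}4^\ell\gamma^{\ell/324}=\sum_{\ell\ge1}8^{-\ell}=\tfrac17<\tfrac12 .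
\]

\emph{Conclusion.} A wet block $(j,k)$ has $|j|\le k$ and has wet ancestors at all lower levels. So if $\mathcal W$ is infinite, each level $k$ contains an occupied block $z=(j,k)$ with $j\ge-k$. Its start $(x,s)$ has $s\in[kS,kS+h]$, $x\ge c_z-w\ge(2k-1)w$ and $x\in A^{I_m}_s$.
\end{proof}

\section{From survival to a positive edge speed}\label{sec:speed}

We work on $\mathbb Z$. The first step upgrades positive survival probability to survival probability close to $1$.

\begin{lemma}\label{lem:large}
If $\theta(p)>0$, then $\mathbb P(A^{I_m}\text{ survives})\to1$ as $m\to\infty$.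
\end{lemma}

\begin{proof}
Let $\Sigma$ be the set of $y\in\mathbb Z$ such that $A^y$ survives. By additivity and finiteness of $I_m$, the process $A^{I_m}$ dies if and only if $\Sigma\cap I_m=\emptyset$, and the probability of this decreases to $\mathbb P(\Sigma=\emptyset)$. The marks at different sites are independent and identically distributed, and a shift-invariant event of such a field has probability $0$ or $1$. The event $\{\Sigma=\emptyset\}$ is shift-invariant, and $\mathbb P(0\in\Sigma)=\theta>0$.
\end{proof}

\begin{proposition}\label{prop:H}
If $\theta(p)>0$, then for every $\varepsilon\in(0,\varepsilon_0]$ some triple $(m,L,h)$ satisfies $H(\varepsilon)$.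
\end{proposition}

\begin{proof}
A process that survives must cross the boundary of a large space--time box at many points, since otherwise it has a fixed chance to be killed there. Many points on the top give (U), and many on the right side give (R). The difficulty is that survival only gives many points on the boundary as a whole; the height of the box must be tuned so that the top and the sides each have many.

\emph{Step 1: many boundary points.} Fix $m$ and write $A=A^{I_m}$. For an integer $L\ge m$ and a real $T>0$ let $W_L=[-L,L]$ and $Z=|A_T[W_L]|$. Let $E^\pm=\{t\le T:\pm L\in A_t[W_L]\}$, a finite union of intervals closed on the left, and let $V^\pm$ be the maximal size of a subset of $E^\pm$ whose points are at mutual distance at least $2$. Let $\sigma_1=\inf\{t\ge0:L\in A_t[W_L]\}$ and $\sigma_{i+1}=\inf\{t\ge\sigma_i+2:L\in A_t[W_L]\}$. These are stopping times. The $i$-th point of any $2$-separated subset of $E^+$ is at least $\sigma_i$, by induction, so $\{V^+\ge i\}=\{\sigma_i\le T\}$; and $E^+$ is covered by the $V^+$ intervals $[\sigma_i,\sigma_i+2)$ with $\sigma_i\le T$. The same holds for $E^-$. We claim: if $L_j\uparrow\infty$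 and $T_j\uparrow\infty$, then for each $k$, along $(L_j,T_j)$,
\begin{equation}\label{eq:boundary}
\mathbb P(A\text{ survives},\ Z+V^++V^-\le k)\to0 .
\end{equation}
Let $\mathcal H_j$ be generated by the marks in $W_{L_j}\times[0,T_j]$; it determines $Z$, $E^\pm$, $V^\pm$. Write $L=L_j$, $T=T_j$ and suppose $Z+V^++V^-\le k$. Then $E^+$ and $E^-$ have total length at most $2k$. If there is no birth mark at $L+1$ at times in $E^+$ and none at $-L-1$ at times in $E^-$, no path leaves $W_L$ up to time $T$, and $|A_T|=Z\le k$. If moreover in $(T,T+1]$ each site of $A_T$ has a death mark and no site within distance $1$ of $A_T$ has a birth mark, then $A$ dies. The marks involved are independent of $\mathcal H_j$, so on this event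
\[
\mathbb P(A\text{ dies}\mid\mathcal H_j)\ge e^{-2qk}\,d^{\,k},\qquad d=(1-e^{-p})e^{-3q}>0 .
\]
The $\sigma$-fields $\mathcal H_j$ increase to the one generated by all marks, so by L\'evy's zero--one law (martingale convergence for an indicator) the left side tends to $\mathbf 1_{\{A\text{ dies}\}}$ almost surely. On survival it tends to $0$, hence $Z+V^++V^->k$ for all large $j$, which gives \eqref{eq:boundary}. The same argument with $\mathbb P(A\text{ dies}\mid\mathcal F_i)\ge d^{\,|A_i|}$ shows that $|A_i|\to\infty$ along the integers, almost surely on survival.

\emph{Step 2: tuning the box.} Choose $\delta\in(0,\frac14)$ with $\sqrt2\,\delta^{1/4}\le\varepsilon/2$, then $m$ with $\mathbb P(A^{I_m}\text{ dies})<\delta$ by Lemma~\ref{lem:large}, then $k\ge1$ with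
\begin{equation}\label{eq:k}
(1-c(2m+1))^{k/(2m+1)}\le\varepsilon/2,\qquad(1-c(2m+2))^k\le\varepsilon/2,
\end{equation}
where $c(\cdot)$ is from Lemma~\ref{lem:fill}. Let $f_L(T)=\mathbb P(Z<2k)$. Since $A[W_L]$ is a finite Markov chain absorbed at $\emptyset$, the function $f_L$ is continuous and tends to $1$ as $T\to\infty$. For every large integer $i$, Step~1 gives $\mathbb P(|A_i|<2k)<2\delta<\sqrt\delta$, and $f_L(i)\to\mathbb P(|A_i|<2k)$ as $L\to\infty$, because $A$ visits finitely many sites up to time $i$. Hence for large $L$ the number $T_L=\sup\{T:f_L(T)\le\sqrt\delta\}$ is well defined and finite, $f_L(T_L)=\sqrt\delta$ by continuity, and $T_L\to\infty$ as $L\to\infty$. Choose $L_j\uparrow\infty$ with $T_{L_j}\uparrow\infty$. Let $Z^+$ and $Z^-$ count the points of $A_T[W_L]$ in $[0,L]$ and in $[-L,0]$. All five counts are increasing functions of the marks in $W_L\times[0,T]$. For $L=L_j$, $T=T_{L_j}$ with $j$ large, Lemma~\ref{lem:fkg} (applied twice), reflection symmetry and \eqref{eq:boundary} give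
\[
\sqrt\delta\;\mathbb P(V^+<k)^2\le\mathbb P(Z<2k,\,V^+<k,\,V^-<k)\le\mathbb P(Z+V^++V^-\le4k)\le2\delta,
\]
so $\mathbb P(V^+<k)\le\sqrt2\,\delta^{1/4}\le\varepsilon/2$. Here we used that the top fails with probability at least $\sqrt\delta$. It also fails with probability at most $\sqrt\delta$, and since $Z\le Z^++Z^-$,
\[
\mathbb P(Z^+<k)^2\le\mathbb P(Z^+<k,\,Z^-<k)\le\mathbb P(Z<2k)=\sqrt\delta,
\]
so $\mathbb P(Z^+<k)\le\varepsilon/2$. Fix such $L$ and $T$ and put $h=\lceil T\rceil+1$, so that $h\in[T+1,T+2)$.

\emph{Step 3: the events} (U) \emph{and} (R). If $Z^+\ge k$, choosing points of $A_T[W_L]\cap[0,L]$ greedily from the left gives at least $k/(2m+1)$ points $y$ with disjoint intervals $y+I_m$. Given $\mathcal F_T$ the events $\mathrm{Fill}(y+I_m,T)$ are independent with probability $c(2m+1)$, and each implies $y+I_m\subset A_h[W]$, because $W_L\cup(y+I_m)\subset W$. By \eqref{eq:k}, (U) fails with probability at most $\varepsilon$.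

Let $J=[L,L+2m+1]$, an interval of $2m+2$ sites that contains $L$ and $w+I_m=[L+1,L+2m+1]$ and lies in $W$. If $\sigma_i\le T$ and $\mathrm{Fill}(J,\sigma_i)$ occurs, then $w+I_m\subset A_t[W]$ for the integer $t=\lceil\sigma_i+1\rceil\in[1,h]$. The $i$-th of these events has conditional probability $c(2m+2)$ given $\mathcal F_{\sigma_i}$ on $\{\sigma_i<\infty\}$, and it is decided by time $\sigma_i+2\le\sigma_{i+1}$; this is the purpose of the spacing $2$. So the probability that $\sigma_k\le T$ and the first $k$ of them all fail is at most $(1-c(2m+2))^k$, and since $\mathbb P(\sigma_k>T)=\mathbb P(V^+<k)\le\varepsilon/2$, (R) fails with probability at most $\varepsilon$.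
\end{proof}

For $X\in\{\zeta,A\}$ let $r^X_t=\sup X^{(-\infty,0]}_t$. The block construction concerns $A$ only; duality transfers its conclusion to $\zeta$. By \eqref{eq:dual} and the reflection $y\mapsto x-y$,
\begin{equation}\label{eq:samelaw}
\mathbb P(r^\zeta_t\ge x)=\mathbb P\big(A^{[x,\infty)}_t\cap(-\infty,0]\ne\emptyset\big)=\mathbb P(r^A_t\ge x),
\end{equation}
so $r^\zeta_t$ and $r^A_t$ have the same law for each $t$.

We use the subadditive ergodic theorem in the form of \cite{Liggett85}. Let $\Delta_{i,j}$, $0\le i<j$, be random variables such that $\Delta_{0,j}\le\Delta_{0,i}+\Delta_{i,j}$; for each $k$ the sequence $(\Delta_{ik,(i+1)k})_i$ is stationary and ergodic; the law of $(\Delta_{i,i+k})_{k\ge1}$ does not depend on $i$; $\mathbb E\Delta_{0,1}^+<\infty$; and $\mathbb E\Delta_{0,j}\ge-Cj$ for some constant $C$. Then $\Delta_{0,j}/j$ converges almost surely to a constant.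

\begin{proposition}\label{prop:speed}
If $\theta(p)>0$, there is a constant $\alpha$ with $0<\alpha\le q-p$ such that $r^X_t/t\to\alpha$ almost surely, for both $X=\zeta$ and $X=A$.
\end{proposition}

\begin{proof}
Write $r=r^X$. For integers $0\le i<j$ let $\Delta^0_{i,j}=\sup X^{(-\infty,r_i],i}_j-r_i$. Then $\Delta^0_{0,j}=r_j$, and since $X^{(-\infty,0]}_i\subset(-\infty,r_i]$, monotonicity gives $\Delta^0_{0,j}\le\Delta^0_{0,i}+\Delta^0_{i,j}$. To obtain the lower moment bound without further work, truncate: $\Delta_{i,j}=\max(\Delta^0_{i,j},-(j-i))$. Both $\Delta^0_{0,j}$ and $-j$ are at most $\Delta_{0,i}+\Delta_{i,j}$, so subadditivity persists. Given $\mathcal F_i$, the sequence $(\Delta_{i,i+k})_{k\ge1}$ has the law of $(\Delta_{0,k})_{k\ge1}$ by translation invariance; hence the third condition holds and $(\Delta_{ik,(i+1)k})_i$ is an i.i.d.\ sequence. Finally $\Delta_{0,j}\ge-j$, and $\Delta_{0,1}^+$ is at most the number of up-jumps of the edge in $[0,1]$. So $\Delta_{0,j}/j=\max(r_j/j,-1)$ converges almost surely to a constant $\alpha$, and by \eqref{eq:samelaw} the constant is the same for $\zeta$ and $A$.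

Take $(m,L,h)$ satisfying $H(\varepsilon_0)$. The process $\sup A^{(-\infty,m]}_t-m$ has the law of $r^A_t$ and dominates $\sup A^{I_m}_t-m$, so Lemma~\ref{lem:block} shows that $\limsup_jr^A_j/j\ge2w/S$ with probability at least $\frac12$. Hence $\alpha\ge2w/S>0$, the truncation is eventually inactive, and $r_j/j\to\alpha$ along the integers. If $Y_j$ is the number of up-jumps in $[j,j+1]$, then $r_{j+1}-Y_j\le r_t\le r_j+Y_j$ for $t\in[j,j+1]$. The $Y_j$ have the law of $\mathrm{Poi}(q)$, so $\sum_j\mathbb P(Y_j>\epsilon j)<\infty$ for each $\epsilon>0$ and $Y_j/j\to0$ by the Borel--Cantelli lemma. Thus $r_t/t\to\alpha$. If $U^+_t$ and $U^-_t$ count the up- and down-jumps up to time $t$, Lemma~\ref{lem:edge} gives $r_t\le U^+_t-U^-_t$, and the law of large numbers gives $\alpha\le q-p$.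
\end{proof}

\section{Fast paths and the process on the circle}\label{sec:circle}

Throughout this section $\theta(p)>0$, $X\in\{\zeta,A\}$, $\alpha$ is the speed from Proposition~\ref{prop:speed}, and $b=\alpha/100$. The plan is to show that the edge is reached by a path that stays in a thin strip around the line of slope $\alpha$. A thin strip does not wrap around the circle, so such paths exist on the circle with the same probability as on $\mathbb Z$; the crossing property then glues them into long paths and uses them to trap all other paths.

\begin{lemma}\label{lem:finite}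
On $\mathbb Z$: \textup{(a)} if $X^{I_m}_t\ne\emptyset$, then $\sup X^{I_m}_t=\sup X^{(-\infty,m]}_t$; \textup{(b)} $\mathbb P(X^{I_m}\text{ survives})\to1$ as $m\to\infty$.
\end{lemma}

\begin{proof}
(a) Let $\gamma_1$ be a path from $(-\infty,m]$ to $\sup X^{(-\infty,m]}_t$ and $\gamma_2$ a path on $[0,t]$ from $I_m$. If $\gamma_1(0)\notin I_m$, then $\gamma_1(0)<\gamma_2(0)$ and $\gamma_1(t)\ge\gamma_2(t)$; by Lemma~\ref{lem:cross}, following $\gamma_2$ and then $\gamma_1$ leads from $I_m$ to $\gamma_1(t)$.

(b) For $A$ this is Lemma~\ref{lem:large}; the following argument covers both processes. Let $r'_t=\sup X^{(-\infty,m]}_t$ and $l'_t=\inf X^{[-m,\infty)}_t$. If $X^{I_m}$ dies at time $u$, its last point $z$ has a death mark at time $u$; by (a) and its mirror image $r'=l'=z$ just before $u$, so $r'_u<z<l'_u$, and either $r'_u<0$ or $l'_u>0$. Hence $\mathbb P(X^{I_m}\text{ dies})\le2\,\mathbb P(\inf_tr^X_t<-m)$. This tends to $0$, because $r^X_t\to\infty$ by Proposition~\ref{prop:speed} and $r^X$ is bounded below on bounded time intervals by Lemma~\ref{lem:edge}.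
\end{proof}

\begin{lemma}[Strip lemma]\label{lem:strip}
Fix $m$. On $\mathbb Z$, with probability tending to $1$ as $t\to\infty$, every $X$-path $\gamma$ on $[0,t]$ with $\gamma(0)\le m$ and $\gamma(t)\ge(\alpha-\frac b8)t$ satisfies $|\gamma(s)-\alpha s|\le bt$ for all $s\le t$.
\end{lemma}

\begin{proof}
A path cannot be ahead of the edge, and if it fell far behind the line it could not catch up. We verify this at finitely many times and interpolate. Let $K\ge8/b$ be an integer and $s_i=it/K$, so that $2t/K\le bt/4$. Each of the following finitely many events has probability tending to $1$.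
\begin{itemize}
\item[(1)] For $0\le i<K$: $\sup X^{(-\infty,m]}_{s_i}\le\alpha s_i+bt/4$, and this edge makes at most $2t/K$ up-jumps in $[s_i,s_{i+1}]$. For $i=0$ the first part holds once $bt/4\ge m$, and for $i\ge1$ it follows from Proposition~\ref{prop:speed}; the number of up-jumps is $\mathrm{Poi}(qt/K)$.
\item[(2)] For $1\le i<K$: the process started at time $s_i$ from the sites $\le\alpha s_i-bt/4$ has its right edge below $(\alpha-\frac b8)t$ at time $t$. Otherwise the edge advances by at least $\alpha(t-s_i)+bt/8$ in time $t-s_i\in[t/K,t]$, which has vanishing probability by Proposition~\ref{prop:speed}.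
\item[(3)] For $0\le i<K$: the runner started at time $s_i$ from $y_i=\lfloor\alpha s_{i+1}-bt\rfloor$ makes at most $2t/K$ jumps in $[s_i,s_{i+1}]$.
\end{itemize}
Let $\gamma$ be as in the statement. By (1), $\gamma(s)\le\alpha s_i+bt/2\le\alpha s+bt/2$ for $s\in[s_i,s_{i+1}]$. By (2), $\gamma(s_i)>\alpha s_i-bt/4$ for $1\le i<K$, and for $i=K$ this holds by assumption. If $\gamma(s)<\alpha s-bt$ for some $s\in[s_i,s_{i+1}]$, then $\gamma(s)\le y_i$, so by Lemma~\ref{lem:edge}(a) and (3), $\gamma(s_{i+1})\le y_i+bt/4<\alpha s_{i+1}-bt/4$, a contradiction.
\end{proof}

Let $\Sigma_t=\{(x,s):0\le s\le t,\ |x-\alpha s|\le bt\}$. Let $\mathcal R(t)$ be the event that there is an $X$-path $\gamma$ on $[0,t]$ whose graph lies in $\Sigma_t$ and with $\gamma(t)\ge(\alpha-\frac b8)t$, and let $\mathcal R_m(t)$ be the same event with the additional requirement $\gamma(0)\in I_m$. Put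
\[
\phi(t)=\max_X\big[1-\mathbb P(\mathcal R(t))\big],\qquad\psi_m(t)=\max_X\big[\mathbb P(X^{I_m}\text{ survives on }\mathbb Z)-\mathbb P(\mathcal R_m(t))\big]^+ ,
\]
with probabilities on $\mathbb Z$.

\begin{lemma}\label{lem:fast}
As $t\to\infty$, $\phi(t)\to0$, and $\psi_m(t)\to0$ for each $m$. If $2bt<n$, the events $\mathcal R(t)$, $\mathcal R_m(t)$, their space--time translates and their mirror images have the same probability on the cover of $\mathbb Z_n$ as on $\mathbb Z$.
\end{lemma}

\begin{proof}
With probability tending to $1$, $r^X_t\ge(\alpha-\frac b8)t$; apply Lemma~\ref{lem:strip} with $m=0$ to a path from $(-\infty,0]$ to $r^X_t$. If $X^{I_m}$ survives, Lemma~\ref{lem:finite}(a) gives a path from $I_m$ to $\sup X^{(-\infty,m]}_t\ge r^X_t$; apply Lemma~\ref{lem:strip} to it. The marks that a path inside $\Sigma_t$ uses or avoids lie at points $(\gamma(u),u)$ or $(\gamma(u-),u)$, which belong to the closed set $\Sigma_t$. So the events depend only on the marks in $\Sigma_t$. If $2bt<n$, no two points of $\Sigma_t$ with the same time are congruent modulo $n$, and the marks in $\Sigma_t$ have the same law on the cover as on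 $\mathbb Z$.
\end{proof}

\begin{lemma}[Long survival]\label{lem:long}
Let $t_n=n/(8\alpha)$. For all $n\ge17$, $m\ge0$ and $J\ge1$,
\[
\mathbb P_n\big(X^{I_m}_{Jt_n}\ne\emptyset\big)\ge\mathbb P(X^{I_m}\text{ survives on }\mathbb Z)-\psi_m(t_n)-2J\phi(t_n).
\]
\end{lemma}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.3,yscale=1.7]
\foreach \i in {0,1}{
  \fill[gray!25] (-0.15,\i)--(0.15,\i)--(3.15,\i+1)--(2.85,\i+1)--cycle;
  \fill[gray!25] (2.85,\i+0.5)--(3.15,\i+0.5)--(0.15,\i+1.5)--(-0.15,\i+1.5)--cycle;}
\draw[very thick] (0,0)--(2.25,0.75)--(0.75,1.25)--(2.25,1.75)--(0.75,2.25);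
\draw[->] (-0.6,0)--(3.7,0); \draw[->] (-0.6,0)--(-0.6,2.7);
\node[below] at (0,0) {\small $0$}; \node[below] at (3,0) {\small $n/8$};
\node[left] at (-0.6,1) {\small $t$}; \node[left] at (-0.6,2) {\small $2t$};
\draw (-0.65,1)--(-0.55,1); \draw (-0.65,2)--(-0.55,2);
\node[right] at (3.15,1) {\small $R_0$}; \node[right] at (3.15,0.5) {\small $L_0$};
\node[right] at (3.15,2) {\small $R_1$}; \node[right] at (3.15,1.5) {\small $L_1$};
\end{tikzpicture}
\caption{Space is horizontal, time vertical. Strips of slope $\alpha$ (events $R_i$) and $-\alpha$ (events $L_i$) start every half period $t/2$. If each strip contains a path, consecutive paths must meet, and switching at the meeting points gives one long path (bold, schematic).}\label{fig:zigzag}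
\end{figure}

\begin{proof}
Work on the cover. Let $t=t_n$ and $v=n/800$, so that $\alpha t=100v$ and $bt=v$, and let $a=\lfloor n/8\rfloor\in(100v-1,100v]$. Let $R_i$ be the translate of $\mathcal R(t)$ whose strip starts at $(0,it)$, and $L_i$ the mirror image whose strip starts at $(a,(i+\frac12)t)$ and has slope $-\alpha$ (Figure~\ref{fig:zigzag}). For $i=0$ use $\mathcal R_m(t)$ instead of $\mathcal R(t)$. Since $2bt<n$, Lemma~\ref{lem:fast} and a union bound show that $R_0,L_0,R_1,\dots,L_{J-2},R_{J-1}$ all occur with at least the probability in the statement. On this event choose a path in each strip and denote it by the name of the event. The strips confine the paths as follows: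
\[
\begin{array}{lll}
\text{time }(i+\frac12)t: & R_i\le51v, & L_i>99v-1,\\[2pt]
\text{time }(i+1)t: & R_i\ge99v, & L_i\le51v,\\[2pt]
\text{time }(i+1)t: & R_{i+1}\le v, & L_i>49v-1,\\[2pt]
\text{time }(i+\frac32)t: & R_{i+1}\ge49v, & L_i\le v.
\end{array}
\]
For $n\ge17$ we have $48v\ge1$, so by Lemma~\ref{lem:cross} the paths $R_i$ and $L_i$ meet during $[(i+\frac12)t,(i+1)t]$, and $L_i$ and $R_{i+1}$ meet during $[(i+1)t,(i+\frac32)t]$. These time intervals follow one another, so switching at the meeting points yields a path on $[0,Jt]$ from $I_m$. Project it to $\mathbb Z_n$.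
\end{proof}

\begin{lemma}[Coupling]\label{lem:couple}
There are $c_0>0$ and $n_0$ such that $\mathbb P_n\big(X^x_{n/\alpha}=X^{\mathbb Z_n}_{n/\alpha}\big)\ge c_0$ for all $n\ge n_0$ and $x\in\mathbb Z_n$.
\end{lemma}

\begin{proof}
Fix $m$ with $\mathbb P(X^{I_m}\text{ survives on }\mathbb Z)\ge\frac78$ by Lemma~\ref{lem:finite}(b), and let $t'=0.7n/\alpha$, so that $2bt'=0.014n<n$. We first show that $X^{I_m}_{t'}=X^{\mathbb Z_n}_{t'}$ with probability at least $\frac34-2\psi_m(t')$. With at least this probability $\mathcal R_m(t')$ and its mirror image both occur on the cover, giving paths $\gamma_R,\gamma_L$ from $I_m$ with $\gamma_R(t')\ge0.7n(1-\frac1{800})>n/2$ and $\gamma_L(t')<-n/2$. Together they sweep more than once around the circle, so they trap every other path. Indeed, let $y\in X^{\mathbb Z_n}_{t'}$, and lift a path that ends at $y$ to a path $\gamma$ on the cover with $|\gamma(t')|\le n/2$. If $\gamma(0)>m$, then $\gamma_R(0)<\gamma(0)$ and $\gamma_R(t')>\gamma(t')$, so by Lemma~\ref{lem:cross} following $\gamma_R$ and then $\gamma$ leads from $I_m$ to $\gamma(t')$. If $\gamma(0)<-m$, the same holds with $\gamma_L$; otherwise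 $\gamma(0)\in I_m$. In all cases $y\in X^{I_m}_{t'}$.

By Lemma~\ref{lem:fill}(a), $x+I_m\subset X^x_1$ with probability at least $c(2m+1)$ when $n\ge2m+1$. Apply the previous paragraph to the marks after time $1$, shifted by $x$. With probability at least $c(2m+1)(\frac34-2\psi_m(t'))$,
\[
X^x_{1+t'}\supset X^{x+I_m,1}_{1+t'}=X^{\mathbb Z_n,1}_{1+t'}\supset X^{\mathbb Z_n}_{1+t'}\supset X^x_{1+t'},
\]
so $X^x$ and $X^{\mathbb Z_n}$ agree at time $1+t'$ and from then on. For large $n$, $1+t'\le n/\alpha$ and $\psi_m(t')\le\frac18$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:three}]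
Coupling takes time of order $n$, and Lemma~\ref{lem:long} gives survival for $J$ such periods as long as $J\phi(t_n)$ is small. Since $\phi(t_n)\to0$, we can choose integers $J_n\to\infty$ with $J_n^2\phi(t_n)\to0$. Let $D_n=J_nn/\alpha=8J_nt_n$.

(i) Let $u_i=in/\alpha$ and let $\Omega_i$ be the event $\zeta^B_{u_i}\notin\{\emptyset,\zeta^{\mathbb Z_n}_{u_i}\}$. Emptiness and agreement persist, so $\Omega_{i+1}\subset\Omega_i$. On $\Omega_i$ pick a point $x\in\zeta^B_{u_i}$ by a fixed rule. By Lemma~\ref{lem:couple}, with conditional probability at least $c_0$ given $\mathcal F_{u_i}$,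
\[
\zeta^B_{u_{i+1}}\supset\zeta^{x,u_i}_{u_{i+1}}=\zeta^{\mathbb Z_n,u_i}_{u_{i+1}}\supset\zeta^{\mathbb Z_n}_{u_{i+1}}\supset\zeta^B_{u_{i+1}},
\]
and then $\Omega_{i+1}$ does not occur. The same bound applies at $i=0$ to any $B\neq\emptyset$. Hence $\kappa_n\le(1-c_0)^{J_n}\to0$.

(ii) Fix $m$ with $\mathbb P(\zeta^{I_m}\text{ survives on }\mathbb Z)\ge\frac12$. By Lemma~\ref{lem:fill}(a), $I_m\subset\zeta_1$ with probability at least $c=c(2m+1)$. Lemma~\ref{lem:long} with $J=8J_n^2$, for which $Jt_n=J_nD_n$, gives $\mathbb P(\tau_n>J_nD_n)\ge c\,(\frac12-\psi_m(t_n)-16J_n^2\phi(t_n))$. So $\mathbb E\tau_n/D_n\ge c\,(\frac12-o(1))J_n\to\infty$.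

(iii) Let $\varepsilon>0$. Take $m$ with $\mathbb P(A^{I_m}\text{ survives on }\mathbb Z)\ge1-\varepsilon$, and then, by Lemma~\ref{lem:fill}(b), an integer $s$ such that on $\mathbb Z$ the process $A^0$ contains a translate of $I_m$ at some integer time $\le s$ with probability at least $\theta-\varepsilon$. By Lemma~\ref{lem:growth} with $K=\lfloor(n-3)/2\rfloor$, the probability of this event on $\mathbb Z_n$ is smaller by at most $\mathbb P(\mathrm{Poi}(2qs)>K)=o(1)$. Restart at the first such time and apply Lemma~\ref{lem:long} with $J=8J_n$ to the translate of $I_m$: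
\[
\vartheta_n\ge\big(\theta-\varepsilon-o(1)\big)\big(1-\varepsilon-\psi_m(t_n)-16J_n\phi(t_n)\big).
\]
Let $n\to\infty$ and then $\varepsilon\to0$.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof1}

\emph{The limit.} Let $p\in(0,1)$. If $\theta(p)=0$, Proposition~\ref{prop:upper} gives $\rho_n\to0$. If $\theta(p)>0$, Propositions~\ref{prop:upper} and~\ref{prop:lower} give $\rho_n\to q\theta$. The two cases cover all $p\in(0,1)$, whatever the value of $\theta$ at $p_c$; the endpoints were treated in Section~\ref{sec:intro}. This proves the formula and (a).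

\emph{Monotonicity.} By Lemma~\ref{lem:p}, $\theta$ is non-increasing on $[0,1]$. The product $(1-p)\theta(p)$ of two non-negative non-increasing functions is non-increasing, which is (b).

\emph{The critical value.} The set $\{p:\theta(p)>0\}$ contains $0$, so $p_c$ is well defined. For $p>p_c$ we have $\theta(p)=0$ and $\nu(p)=1$. For $p<p_c$ there is $p'>p$ with $\theta(p')>0$, so $\theta(p)>0$, and $p<1$; hence $\nu(p)<1$. This is (c).

If $p\in(0,1)$ and $\theta(p)>0$, Proposition~\ref{prop:speed} gives $0<\alpha\le q-p=1-2p$, so $p<\frac12$. As $\theta(1)=0$, we get $p_c\le\frac12$.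

For $p_c>0$ apply Lemma~\ref{lem:block} with $m=L=0$, so that $w=1$. The event (U) occurs if site $0$ has no death mark in $(0,h]$. The event (R) occurs, with $t=h$, if sites $0$ and $1$ have no death mark and site $1$ has a birth mark in $(0,h]$. Choose $h$ with $e^{-h/2}\le\varepsilon_0/2$ and then $p\in(0,\frac12]$ with $1-e^{-2ph}\le\varepsilon_0/2$. Each event fails with probability at most $(1-e^{-2ph})+e^{-qh}\le\varepsilon_0$. So $H(\varepsilon_0)$ holds and $\theta(p)\ge\frac12$, whence $p_c\ge p>0$. This proves (d) and the theorem. \qed

\section{Proof of Theorem~\ref{thm:more}}\label{sec:proof2}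

A subscript $p$ on $\mathbb P$ indicates the value of the parameter.

\paragraph{Extinction at $p_c$.} Let $p\in(0,1)$ with $\theta(p)>0$. By Proposition~\ref{prop:H}, some $(m,L,h)$ satisfies $H(\varepsilon_0/2)$ at $p$. The events (U) and (R) depend on the marks in $W\times[0,h]$, so by Lemma~\ref{lem:p} the same triple satisfies $H(\varepsilon_0)$ at all $p'$ near $p$. Then $A^{I_m}$ survives with probability at least $\frac12$ at $p'$ by Lemma~\ref{lem:block}, and $\theta(p')>0$ by Lemma~\ref{lem:fill}(a). So $\{p\in(0,1):\theta(p)>0\}$ is open; since $0<p_c<1$, it cannot contain its supremum, and $\theta(p_c)=0$.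

\paragraph{Continuity.} Each $\theta_t$ is continuous on $[0,1]$ by Lemma~\ref{lem:p}, so $\theta=\inf_t\theta_t$ is upper semicontinuous: $\limsup_{p\to p_0}\theta(p)\le\theta(p_0)$. As $\theta$ is non-increasing, it is continuous from the left everywhere. On $[p_c,1]$ it vanishes, so it remains to prove continuity from the right at $p_0\in[0,p_c)$. Fix $p'\in(p_0,p_c)$ and $\varepsilon>0$. Since $\theta(p')>0$, Lemma~\ref{lem:large} gives $m$ with $\mathbb P_{p'}(A^{I_m}\text{ survives})\ge1-\varepsilon$, and by Lemma~\ref{lem:p} the same bound holds for all $p\le p'$. Let $E_s$ be the event that $A^0$ contains a translate of $I_m$ at some integer time $\le s$; by Lemma~\ref{lem:fill}(b), which allows $p_0=0$, we can fix $s$ with $\mathbb P_{p_0}(E_s)\ge\theta(p_0)-\varepsilon$. For $p\in(p_0,p')$ the strong Markov property gives $\theta(p)\ge\mathbb P_p(E_s)(1-\varepsilon)$, and $\mathbb P_p(E_s)\to\mathbb P_{p_0}(E_s)$ as $p\downarrow p_0$ by Lemma~\ref{lem:p}. Letting $\varepsilon\to0$ gives $\liminf_{p\downarrow p_0}\theta(p)\ge\theta(p_0)$. Hence $\theta$ and $\nu$ are continuous on $[0,1]$.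

\paragraph{Strict monotonicity.} Let $0\le p_1<p_2\le p_c$. Then $\theta(p_1)>0$, so $(1-p_1)\theta(p_1)>(1-p_2)\theta(p_1)\ge(1-p_2)\theta(p_2)$, that is, $\nu(p_1)<\nu(p_2)$. Since $\nu<1$ on $[0,p_c)$ and $\theta=0$ on $[p_c,1]$, we have $\nu(p)=1$ exactly for $p\in[p_c,1]$. This completes the proof of (1).

\paragraph{Comparison with the contact process.} We recall the monotone coupling of spin systems \cite[Ch.~III.1]{LiggettBook}. Let two spin systems on $\mathbb Z$ flip the state of site $x$ at rates $c_1(x,B)$ and $c_2(x,B)$ in configuration $B$. Suppose that whenever $B_1\subset B_2$ we have $c_1(x,B_1)\le c_2(x,B_2)$ for $x\notin B_2$ and $c_1(x,B_1)\ge c_2(x,B_2)$ for $x\in B_1$. Then the systems, started from ordered configurations, can be coupled so that the first is contained in the second at all times. A vacant site with $k\in\{0,1,2\}$ occupied neighbors is added to $A$ at rate $q\mathbf 1_{k\ge1}$, and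
\[
\tfrac q2\,k\le q\,\mathbf 1_{k\ge1}\le q\,k .
\]
All three rates are non-decreasing in the configuration. Taking removal rate $p$ in all three systems, $A$ contains the process with addition rate $\frac q2k$ and is contained in the one with addition rate $qk$. After a change of the time unit these are basic contact processes with $\lambda=q/(2p)$ and $\lambda=q/p$. Hence $\theta(p)>0$ if $q/(2p)>\lambda_c$, that is, $p<1/(1+2\lambda_c)$, and $\theta(p)=0$ if $q/p<\lambda_c$, that is, $p>1/(1+\lambda_c)$. This proves (2).

\paragraph{Concentration.} If $\theta(p)=0$, the expected fraction of zeros $\rho_n$ tends to $0$ and Markov's inequality gives (3). Let $\theta(p)>0$. The point is that the upper and lower bounds of Sections~\ref{sec:upper} and~\ref{sec:lower} match, which forces equality in the Cauchy--Schwarz inequality in the limit. Let $\mu_n$ be the normalized occupation measure, $\mu_n(f)=\mathbb E\int_0^\tau f(\zeta_s)\,ds/\mathbb E\tau$, and put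
\[
a_n=\mu_n(|\zeta|/n)=\frac{M_1}{n\,\mathbb E\tau},\qquad b_n=\mu_n(|\zeta|^2/n^2)=\frac{M_2}{n^2\,\mathbb E\tau}.
\]
By \eqref{eq:M2} and $M_1\ge\mathbb E\tau\to\infty$ we have $M_2\le(\theta+o(1))\,nM_1$, that is, $b_n\le(\theta+o(1))a_n$. With $a_n^2\le b_n$ this gives $\limsup a_n\le\theta$, and with \eqref{eq:M1}, $a_n\to\theta$ and $b_n\to\theta^2$. So the variance of $|\zeta|/n$ under $\mu_n$ tends to $0$, and $|\zeta|/n\to\theta$ in probability. Let $B_n$ be the size of a $q$-thinning of $\zeta\sim\mu_n$. Given $\zeta$, the variable $B_n/n$ has mean $q|\zeta|/n$ and variance at most $1/(4n)$, so $B_n/n\to q\theta$ in probability. For bounded continuous $g$, formula \eqref{eq:pi} with $f(\eta)=g(|\eta|/n)$, after division of numerator and denominator by $n\,\mathbb E\tau\to\infty$, reads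
\[
\pi^{(n)}\big(g(|\eta|/n)\big)=\frac{o(1)+\mathbb E\big[(B_n/n)\,g(B_n/n)\big]}{o(1)+q\,a_n}\longrightarrow\frac{q\theta\,g(q\theta)}{q\theta}=g(q\theta),
\]
by bounded convergence and $q\theta>0$. Thus $|\eta|/n$ converges in law, hence in probability, to the constant $q\theta$. This proves (3). \qed

\begin{thebibliography}{9}

\bibitem{HL} Holley and Liggett, Ann. Probab. 6 (1978).

\bibitem{Liggett85} Liggett, Ann. Probab. 13 (1985) 1279--1285.

\bibitem{LiggettBook} Liggett, \emph{Interacting Particle Systems}, 1985.

\bibitem{Volkov} Stanislav Volkov, \emph{Rigorous upper bound for the discrete Bak-Sneppen model}, arXiv:2003.00222 (2020).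

\end{thebibliography}
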